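# Squaring modulo the Frattini subgroup: every $d$-maximal pro-$2$ group is finite

## 1. Lie algebras over $\mathbb F_2$ with a squaring map

We begin with a piece of linear algebra. All vector spaces in this section are finite-dimensional over $\mathbb F_2$. A Lie bracket is bilinear, satisfies $[c,c]=0$ for all $c$, and satisfies the Jacobi identity; since we are in characteristic $2$, $[a,b]=[b,a]$. We write $\mathrm{ad}\,c$ for the map $b\mapsto[c,b]$.

**Definition 1.** Let $\mathfrak m=V\oplus W$ be a Lie algebra over $\mathbb F_2$, with $V,W$ subspaces and $[\mathfrak m,\mathfrak m]\subseteq W$. A *squaring map* for $(V,W)$ is a map $\bar q:V\to W$ such that for all $x,y\in V$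
$$\bar q(x+y)=\bar q(x)+\bar q(y)+[x,y],\tag{1}$$
$$(\mathrm{ad}\,x)^2+\mathrm{ad}\,x=\mathrm{ad}\,\bar q(x)\quad\text{on }\mathfrak m.\tag{2}$$

By (1), $\bar q(0)=0$. Note that $\bar q$ need not be linear: the bracket measures its failure to be additive.

**Example 1 (abelian case).** If $\mathfrak m$ is abelian, (2) is empty and (1) says that $\bar q$ is linear. So $\bar q$ vanishes on a subspace of dimension at least $\dim V-\dim W$, by rank–nullity.

**Example 2 (a hyperbolic plane).** Let $V=\langle x_1,x_2\rangle$, $W=\langle w\rangle$, with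
$$[x_1,x_2]=[x_1,w]=[x_2,w]=w,\qquad \bar q(x_1)=\bar q(x_2)=0,\quad \bar q(x_1+x_2)=w.$$
The Jacobi sum on $x_1,x_2,w$ is $[x_1,w]+[x_2,w]+[w,w]=w+w+0=0$, and (1) is clear. For (2) with $x=x_1$: on $x_1$ both sides are $0$; on $x_2$ the left side is $[x_1,w]+w=0$; on $w$ it is $w+w=0$. The case $x=x_2$ is the same. For $x=x_1+x_2$ we have $[x,w]=0$, so the left side sends $x_1\mapsto [x,x_1]=w$, $x_2\mapsto w$, $w\mapsto 0$, and so does $\mathrm{ad}\,w$. Here $\bar q$ vanishes on $\langle x_1\rangle$, of dimension $1=\dim V-\dim W$.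

**Example 3 (the anisotropic plane is excluded).** Let $V=\langle x_1,x_2\rangle$, $W=\langle w\rangle$, $[x_1,x_2]=w$ and $\bar q(v)=w$ for all $v\ne0$. Then (1) holds. But no choice of $[x_i,w]=\alpha_iw$ makes (2) true. Indeed (2) for $x=x_i$, applied to $x_i$, gives $0=[w,x_i]=\alpha_iw$, so $\alpha_1=\alpha_2=0$; then (2) for $x=x_1$, applied to $x_2$, reads $[x_1,w]+w=[w,x_2]$, that is, $w=0$.

So (2) forbids the smallest quadratic map that violates the dimension count of Example 1. It always restores that count.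

**Lemma 1.** If $\bar q$ is a squaring map for $(V,W)$, then there is a subspace $E\subseteq V$ with $\bar q(v)=0$ for all $v\in E$ and $\dim E\ge\dim V-\dim W$.

The proof is in Section 8. Here is what the lemma is for. Let $G$ be a finite $2$-group with Frattini subgroup $\Phi$. We shall take $V=G/\Phi$, let $W$ be a layer of a filtration of $\Phi$, and let $\bar q$ record $x\mapsto x^2$. The preimage $H$ of $E$ in $G$ loses at most $n=\dim W$ of the generators in $G/\Phi$. On the other hand the squares of its elements miss an $n$-dimensional quotient of $\Phi$, which therefore survives in $H/\Phi(H)$. So $H$ needs at least as many generators as $G$. Lemma 1 thus produces subgroups that are hard to generate, and this is what the following problem calls for.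

## 2. $d$-maximal groups

Let $p$ be a prime. For a pro-$p$ group $G$ let $d(G)$ be the minimal cardinality of a topological generating set. Subgroups generated by sets are closed. Recall that $\Phi(G)$, the intersection of the maximal open subgroups, is generated by all $p$-th powers and commutators; that $\Phi(H)\le\Phi(G)$ for closed $H\le G$; and that for finitely generated $G$ the subgroup $\Phi(G)$ is open, with $d(G)=\log_p|G:\Phi(G)|$. We write $X^k$ for the subgroup generated by the $k$-th powers of elements of $X$. For $p=2$ we have $\Phi(G)=G^2$, since a group in which all squares are trivial is abelian.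

**Definition 2.** A pro-$p$ group $G$ is *$d$-maximal* if $d(H)<d(G)$ for every proper open subgroup $H$ of $G$.

The question, from B. Klopsch, "On the rank of compact p-adic Lie groups", arXiv:1001.0859 (2010), is: *is every $d$-maximal pro-$2$ group solvable?* For odd $p$ it is known that every $d$-maximal finite $p$-group is nilpotent of class at most $2$. The answer to the question is yes, and more is true.

**Theorem A.** Let $G$ be a $d$-maximal pro-$2$ group, $d=d(G)\ge1$, $\Phi=\Phi(G)$. Then $d<\infty$, $G$ is finite, $|G|\le2^{d^2+2d-2}$, $[\Phi,G]\le\Phi^2$, and $\Phi$ is powerful. In particular $G$ is solvable. (For $d(G)=0$ we have $G=1$.)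

Two complements, proved in Sections 10 and 11, are not needed for the answer.

**Theorem B (all primes).** A $d$-maximal pro-$p$ group is finite; for odd $p$ and $d=d(G)\ge1$, $|G|\le p^{2d-1}$. Equivalently to the finiteness statement, every infinite finitely generated pro-$p$ group $G$ has a proper open subgroup $H$ with $d(H)\ge d(G)$.

**Theorem C.** If $G$ is a pro-$p$ group of finite rank, then
$$d(G)\le\dim G+\max\{d(T):T\le G\text{ finite}\}.$$
In particular $d(G)\le\dim G$ if $G$ is torsion-free. The bound is attained by $T\times\mathbb Z_p^n$ for any finite $p$-group $T$ all of whose subgroups $S$ satisfy $d(S)\le d(T)$.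

**The case $d=1$, $p=2$.** Proper open subgroups must be trivial. So if $d(G)=1$, then $G$ has a trivial maximal open subgroup, and $G=C_2$.

**The case $d=2$, $G$ a finite $2$-group.** Now every maximal subgroup must be cyclic. We claim $G\cong C_2\times C_2$ or $Q_8$. Suppose $|G|\ge16$. Choose $N\trianglelefteq G$ with $N\le\Phi(G)$ and $|G/N|=16$; the maximal subgroups of $G/N$ are images of those of $G$, hence cyclic, and $d(G/N)=2$. So assume $|G|=16$. The three maximal subgroups are cyclic of order $8$; let $\langle x\rangle\ne\langle y\rangle$ be two of them. They generate $G$, and $\Phi=\langle x^2\rangle=\langle y^2\rangle\cong C_4$ is centralized by $x$ and $y$, so it is central. As $[x,y]\in\Phi$ is central, $[x,y]^2=[x^2,y]=1$, so $[x,y]\in\langle x^4\rangle$. Both $x^2$ and $y^2$ generate $\Phi$, so $x^2y^2\in\Phi^2=\langle x^4\rangle$, and hence $(xy)^2=x^2y^2[y,x]\in\langle x^4\rangle$. For $z\in\Phi$ also $(xyz)^2=(xy)^2z^2\in\langle x^4\rangle$. So no element of $xy\Phi$ has order $8$, although a generator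 of the third maximal subgroup lies there: a contradiction. Hence $|G|\le8$. A group of order $4$ with $d=2$ is $C_2\times C_2$, and among the groups of order $8$ with $d=2$, namely $C_4\times C_2$, $D_8$, $Q_8$, the first two contain $C_2\times C_2$ as a proper subgroup. Conversely $C_2\times C_2$ and $Q_8$ are $d$-maximal, since their proper subgroups are cyclic.

**Reduction to finite groups.** The next three steps hold for every prime $p$.

**Step 1: $d(G)$ is finite if $G$ is $d$-maximal.** Suppose $d(G)$ is infinite, and let $H<G$ be proper and open. Adding coset representatives to generators of $H$ gives $d(G)\le d(H)+|G:H|$. If $d(H)$ were finite, $d(G)$ would be finite. So $d(H)$ is infinite and $d(G)\le d(H)$, contrary to $d$-maximality.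

**Step 2: $d$-maximality passes to Frattini quotients.** If $G$ is $d$-maximal, $N\trianglelefteq G$ is closed and $N\le\Phi(G)$, then $G/N$ is $d$-maximal with $d(G/N)=d(G)$. Indeed $\Phi(G/N)=\Phi(G)/N$ gives $d(G/N)=d(G)$, and for $N\le H<G$ with $H$ open, $d(H/N)\le d(H)<d(G)=d(G/N)$.

**Step 3: a bound for finite groups suffices.** Suppose finite $d$-maximal $p$-groups with $d$ generators have order at most $\beta$, and let $G$ be a $d$-maximal pro-$p$ group with $d(G)=d$. By Step 1, $\Phi(G)$ is open, so the open normal subgroups $N\le\Phi(G)$ intersect trivially. By Step 2, $|G/N|\le\beta$ for each of them. Choose $N$ with $|G/N|$ maximal. For every other such $N'$, the group $G/(N\cap N')$ has order at least $|G/N|$, so $N\cap N'=N$ and $N\le N'$. Hence $N=1$, and $|G|\le\beta$.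

*From now on, through Section 9 (except in Section 8 and in displayed examples), $G\ne1$ is a finite $d$-maximal $2$-group, $d=d(G)$, $\Phi=\Phi(G)$.* Our conventions are $[a,b]=a^{-1}b^{-1}ab$, $[a,b,c]=[[a,b],c]$, $x^y=y^{-1}xy=x[x,y]$. From $[a^2,c]=[a,c]^a[a,c]$, $[a,c^2]=[a,c][a,c]^c$ and $xyxy=x^2\,y^x\,y$ we get
$$[a^2,c]=[a,c]\,[a,c,a]\,[a,c],\qquad [a,c^2]=[a,c]^2[a,c,c],\tag{3}$$
$$(xy)^2=x^2\,y[y,x]y.\tag{4}$$
We also use: if $1\ne N\trianglelefteq G$, there is $M\trianglelefteq G$ with $M<N$, $|N:M|=2$ (refine $1<N\le G$ to a chief series), and then $N/M$, normal of order $2$, is central in $G/M$.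

## 3. $[\Phi,G]\le\Phi^2$

The purpose of this section is to make $x\mapsto x^2$ a well-defined map on $G/\Phi$ with values in $\Phi/\Phi^2$. We suppose that $[\Phi,G]\not\le\Phi^2$ and find a proper subgroup with $d$ generators.

**Step 1: reduce to $|[\Phi,G]|=2$.** Factor out $\Phi^2$, and then a normal subgroup of $G$ of index $2$ in $[\Phi,G]$. Both lie in $\Phi$, so by Step 2 of Section 2 the quotient is still $d$-maximal with the same $d$. We may thus assume that $\Phi$ is elementary abelian and $[\Phi,G]=\langle z\rangle$ has order $2$; then $z$ is central.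

**Step 2: a pairing.** As $z$ is central, $[uv,x]=[u,x]^v[v,x]=[u,x][v,x]$ and $[u,xy]=[u,y][u,x]^y=[u,x][u,y]$. So $(u,x)\mapsto[u,x]$ is bilinear $\Phi\times G\to\langle z\rangle$, with left kernel $Z=C_\Phi(G)$ and right kernel $C=C_G(\Phi)$. Since $\Phi$ is abelian, $C\ge\Phi$, so $G/C$ is elementary abelian. The induced pairing $\Phi/Z\times G/C\to\langle z\rangle$ of $\mathbb F_2$-spaces is nondegenerate, hence $|G:C|=|\Phi:Z|$, and this is $>1$ because $[\Phi,G]\ne1$.

**Step 3: $C$ needs $d$ generators.** Let $c\in C$, $g\in G$. Then $[c,g]\in\Phi$ commutes with $c$ and has order at most $2$, so $[c^2,g]=[c,g]^c[c,g]=[c,g]^2=1$. As $c^2\in G^2=\Phi$, we get $c^2\in Z$. So $\Phi(C)=C^2\le Z$, and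
$$|C:\Phi(C)|\ge|C:Z|=|C:\Phi|\,|\Phi:Z|=\frac{|G:\Phi|}{|G:C|}\,|\Phi:Z|=2^d.$$
So $d(C)\ge d$ with $C<G$, a contradiction. Hence $[\Phi,G]\le\Phi^2$.

## 4. The squaring map $G/\Phi\to\Phi/\Phi^2$ and the obstruction $Q_8$

Write $U=\Phi$, $U_1=U^2$, $V=G/U$; then $\dim V=d$, and $U/U_1$ is elementary abelian. We write $V$ and $U/U_1$ additively. By Section 3, $[U,G]\le U_1$.

Put $q:V\to U/U_1$, $q(xU)=x^2U_1$. It is well defined: for $u\in U$, (4) gives $(xu)^2=x^2\,u[u,x]u$ with $u[u,x]u\equiv u^2\equiv1$ mod $U_1$. For $x,y\in G$, (4) gives $(xy)^2=x^2y^2[y,x]^y\equiv x^2y^2[y,x]$ mod $U_1$, because $[y,x]\in U$ and $[U,G]\le U_1$. The class of $[x,y]$ in $U/U_1$ depends only on $xU,yU$, again as $[U,G]\le U_1$. So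
$$q(x+y)=q(x)+q(y)+[x,y]\quad(x,y\in V),\qquad \operatorname{span}q(V)=U/U_1;\tag{5}$$
the second statement holds because $U=G^2$.

Now let $E\subseteq V$ be a subspace and $H\ge U$ its preimage in $G$. Then $\Phi(H)=H^2\le U$ and $\Phi(H)U_1/U_1=\operatorname{span}q(E)$. Therefore
$$d(H)=\dim E+\log_2|U:\Phi(H)|\ \ge\ \dim E+\dim\bigl((U/U_1)/\operatorname{span}q(E)\bigr).\tag{6}$$

Here is the obvious plan. Take a surjective linear map $\lambda:U/U_1\to W$ with $\dim W=n\ge1$, and find $E$ with $\dim E\ge d-n$ and $\lambda q(E)=0$. Then (6) gives $d(H)\ge(d-n)+n=d$; moreover $\lambda q\neq0$ by (5), so $E\ne V$, $H<G$, and $d$-maximality is contradicted. If $q$ were linear, rank–nullity would supply $E$ at once, for every $\lambda$.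

But $q$ is not linear. For $Q_8$ we have $V=\mathbb F_2^2$, $U=\{\pm1\}$, $U_1=1$, and since $i^2=j^2=k^2=-1$, $q(v)\neq0$ for all $v\ne0$. With $\lambda=\mathrm{id}$ and $n=1$ we would need a line on which $q$ vanishes; there is none. Nor should there be, since $Q_8$ is $d$-maximal. So the plan stops at the fact that finitely many quadratic maps over $\mathbb F_2$ need not vanish together on a large subspace.

There is one more relation between squares and commutators. The first identity in (3) says that $[x^2,b]$ is, up to deeper terms, $[x,b]^2\,[x,b,x]$. It lives one layer deeper in $U$, so in $Q_8$ it says nothing. Suppose however that $U$ has several consecutive layers of the same size, identified with each other by squaring. Then "$[x,b]^2$" may be identified with "$[x,b]$", and the relation becomes exactly (2). So Lemma 1 will show that a $d$-maximal group cannot have such a run of layers, and this bounds its order. For this we need a good filtration of $U$.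

## 5. $\Phi$ is powerful

Recall that a finite $2$-group $P$ is *powerful* if $P'\le P^4$. Abelian groups are powerful; $D_8$ is not, as $D_8'\ne1=D_8^4$. We show $\Phi'\le\Phi^4$, using only $[\Phi,G]\le\Phi^2$. Factor out $\Phi^4$: now $G$ is a finite $2$-group, $\Phi=\Phi(G)$ has exponent dividing $4$, $[\Phi,G]\le\Phi^2$, and we must show $\Phi'=1$. Put $Y=[\Phi^2,G]$ and $S=(\Phi^2)^2$. All subgroups below are normal in $G$.

**Step 1: $S\le[\Phi^2,\Phi^2]$.** The group $\Phi^2/[\Phi^2,\Phi^2]$ is abelian and generated by the images of the $u^2$ ($u\in\Phi$), which have order at most $2$ since $u^4=1$. So it has exponent at most $2$.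

**Step 2: $Y\le[\Phi^2,\Phi]$.** For $u\in\Phi$, $x\in G$ we have $[u,x]\in\Phi^2$, so $[u,x,u]\in[\Phi^2,\Phi]$ and, by Step 1, $[u,x]^2\in S\le[\Phi^2,\Phi]$. By (3), $[u^2,x]\equiv[u,x]^2\equiv1$ mod $[\Phi^2,\Phi]$. So each $u^2$ is central in $G$ modulo $[\Phi^2,\Phi]$, and the $u^2$ generate $\Phi^2$.

**Step 3: $[\Phi^2,\Phi]\le Y^2[Y,G]$.** For $v\in\Phi^2$, $x\in G$, (3) gives $[v,x^2]=[v,x]^2[v,x,x]\in Y^2[Y,G]$. So modulo $Y^2[Y,G]$ each $x^2$ centralizes $\Phi^2$, and the $x^2$ generate $\Phi$.

**Step 4: $Y=1$.** By Steps 2 and 3, $Y\le Y^2[Y,G]$. If $Y\ne1$, take $Y_0\trianglelefteq G$ with $Y_0<Y$, $|Y:Y_0|=2$. Then $Y/Y_0$ is central of order $2$ in $G/Y_0$, so $Y^2[Y,G]\le Y_0<Y$, a contradiction.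

**Step 5: $\Phi'=1$.** By Step 4, $[\Phi^2,\Phi]\le Y=1$, so $S=1$ by Step 1. For $u\in\Phi$, $x\in G$ we have $[u,x]\in\Phi^2$, so $[u,x^2]=[u,x]^2[u,x,x]\in SY=1$. The $x^2$ generate $\Phi$, so $\Phi'=1$.

## 6. The graded Lie algebra of the filtration $G,\Phi,\Phi^2,\Phi^4,\dots$

Return to the finite $d$-maximal group $G$, $U=\Phi(G)$, and put $U_i=U^{2^i}$ for $i\ge0$, so $U_0=U$. All $U_i$ are normal in $G$. Since $U$ is a powerful finite $2$-group, we may use the following textbook facts (Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups*, 2nd ed., below [DDMS], Theorem 2.7, where $P_{i+1}(U)=U^{2^i}$).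

* (P1) $U_i=\{u^{2^i}:u\in U\}$; hence $U_{i+1}=\{v^2:v\in U_i\}$ and $U_i^4=U_{i+2}$.
* (P2) $U_i$ is powerfully embedded in $U$: $[U_i,U]\le U_i^4=U_{i+2}$.
* (P3) $U_{i+1}=\Phi(U_i)$, so $U_i/U_{i+1}$ is elementary abelian, and squaring induces a surjective homomorphism $U_i/U_{i+1}\to U_{i+1}/U_{i+2}$.

**Step 1: $[U_i,U_j]\le U_{i+j+2}$.** This controls commutators inside $U$. Induct on $j$; the case $j=0$ is (P2). If it holds for $j$, let $u\in U_i$, $v\in U_j$. Then $[u,v]\in U_{i+j+2}$, so in $[u,v^2]=[u,v]^2[u,v,v]$ the first factor is in $U_{i+j+3}$ and the second in $[U_{i+j+2},U]\le U_{i+j+4}$. By (P1) every element of $U_{j+1}$ is such a $v^2$.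

**Step 2: $[U_i,G]\le U_{i+1}$.** This controls commutators with $G$. The case $i=0$ is Section 3. Assume it for $i$; let $u\in U_i$, $x\in G$. Then $[u^2,x]=[u,x][u,x,u][u,x]$ with $[u,x]\in U_{i+1}$ and $[u,x,u]\in[U_{i+1},U_i]\le U_{2i+3}\le U_{i+2}$. So $[u^2,x]\equiv[u,x]^2\equiv1$ mod $U_{i+2}$. Use (P1) again.

**Step 3: the Lie algebra.** Put $G_1=G$ and $G_i=U_{i-2}$ for $i\ge2$. Then $[G_i,G_j]\le G_{i+j}$ for all $i,j\ge1$: for $i=j=1$ this is $G'\le\Phi$, for $i\ge2$, $j=1$ it is Step 2, and for $i,j\ge2$ it is Step 1. All $\mathrm{gr}_i=G_i/G_{i+1}$ are elementary abelian. By the standard construction (Lazard), commutators induce a bracket $\mathrm{gr}_i\times\mathrm{gr}_j\to\mathrm{gr}_{i+j}$ that makes $\mathrm{gr}=\bigoplus_{i\ge1}\mathrm{gr}_i$ a graded Lie algebra over $\mathbb F_2$; the Jacobi identity comes from the Hall–Witt identity. Here $\mathrm{gr}_1=V=G/U$ has dimension $d$, and $\mathrm{gr}_2=U/U_1$ is the target of $q$. For $i\ge2$ let $t:\mathrm{gr}_i\to\mathrm{gr}_{i+1}$ be the surjective linear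 map induced by squaring.

**Step 4: $t$ commutes with brackets.** For $a\in\mathrm{gr}_i$ with $i\ge2$ and $b\in\mathrm{gr}_j$ with $j\ge1$,
$$[ta,b]=t[a,b].\tag{7}$$
For representatives, $[a^2,b]=[a,b][a,b,a][a,b]$ with $[a,b]\in G_{i+j}$ and $[a,b,a]\in G_{2i+j}\le G_{i+j+2}$. So $[a^2,b]\equiv[a,b]^2$ mod $G_{i+j+2}$.

**Step 5: brackets with squares from $V$.** For $x\in V$ and $b\in\mathrm{gr}_j$, $j\ge1$,
$$[q(x),b]=t[x,b]+[x,[x,b]]\quad\text{in }\mathrm{gr}_{j+2}.\tag{8}$$
For representatives, $[x^2,b]=[x,b][x,b,x][x,b]$ with $[x,b]\in G_{j+1}$ and $[x,b,x]\in G_{j+2}$. The commutator of these two lies in $G_{2j+3}\le G_{j+3}$, so $[x^2,b]\equiv[x,b]^2[x,b,x]$ mod $G_{j+3}$. Since $j+1\ge2$, $[x,b]^2$ represents $t[x,b]$.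

**Example 4.** Let $D=\langle r,s\rangle$ be dihedral of order $128$, with $r^{64}=s^2=1$ and $r^s=r^{-1}$. It is not $d$-maximal, but $\Phi(D)=\langle r^2\rangle$ is abelian and $[\Phi(D),D]=\langle r^4\rangle=\Phi(D)^2$, and nothing else was used in Steps 1–5. For $2\le i\le6$, $\mathrm{gr}_i$ is spanned by the class $c_i$ of $r^{2^{i-1}}$, and $tc_i=c_{i+1}$ for $i\le5$. In $V=\langle x_1,x_2\rangle$ with $x_1=sU$, $x_2=srU$, $x_1+x_2=rU$, we find $q(x_1)=q(x_2)=0$ (both are classes of involutions) and $q(x_1+x_2)=c_2$. As $[r,s]=r^{-2}$, we get $[x_1,x_2]=c_2$. For $2\le i\le5$, $[r^{2^{i-1}},s]=r^{-2^i}$ gives $[x_1,c_i]=[x_2,c_i]=c_{i+1}$. If we identify all $c_i$ with one element $w$, we obtain Example 2.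

## 7. Three equal layers produce a squaring map

Let $n_i=\dim U_i/U_{i+1}=\dim\mathrm{gr}_{i+2}$. As $t$ is onto, $n_0\ge n_1\ge\cdots$. Since $U_1=\Phi(U)$ and $U<G$, $d$-maximality gives $n_0=d(U)\le d-1$. So only a long run of equal layers can make $G$ large. The identification of Example 4 can be done in general along such a run.

**Lemma 2.** Let $m\ge4$ and suppose $\dim\mathrm{gr}_m=\dim\mathrm{gr}_{m+1}=\dim\mathrm{gr}_{m+2}=n$. Put $W=\mathrm{gr}_m$ and $\theta_2=t^{m-2}:\mathrm{gr}_2\to W$. Then the vector space $\mathfrak m=V\oplus W$ carries a Lie bracket with $[\mathfrak m,\mathfrak m]\subseteq W$ for which $\bar q=\theta_2q$ is a squaring map, and $\operatorname{span}\bar q(V)=W$.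

**Step 1: transport all layers up to $m+2$ to $W$.** The surjections $t:\mathrm{gr}_m\to\mathrm{gr}_{m+1}\to\mathrm{gr}_{m+2}$ are bijective by dimension. Let $\theta_1=\mathrm{id}_V$, $\theta_i=t^{m-i}:\mathrm{gr}_i\to W$ for $2\le i\le m$, and let $\theta_{m+1}=t^{-1}:\mathrm{gr}_{m+1}\to W$, $\theta_{m+2}=t^{-2}:\mathrm{gr}_{m+2}\to W$. All $\theta_i$ are surjective, and $\theta_{i+1}t=\theta_i$ for $2\le i\le m+1$.

**Step 2: define the bracket.** For $x,y\in V$ and $a,b\in\mathrm{gr}_2$ put
$$[x,y]_{\mathfrak m}=\theta_2[x,y],\qquad[x,\theta_2a]_{\mathfrak m}=[\theta_2a,x]_{\mathfrak m}=\theta_3[x,a],\qquad[\theta_2a,\theta_2b]_{\mathfrak m}=\theta_4[a,b].$$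
We check that this does not depend on the choice of $a,b$. Let $\theta_2a=t^{m-2}a=0$. By (7),
$$\theta_3[x,a]=\theta_{m+1}t^{m-2}[x,a]=\theta_{m+1}[x,t^{m-2}a]=0,\qquad \theta_4[a,b]=\theta_{m+2}t^{m-2}[a,b]=\theta_{m+2}[t^{m-2}a,b]=0,$$
and by symmetry the same holds if $\theta_2b=0$. This is where layers $m+1$ and $m+2$ are needed. The bracket is bilinear and takes values in $W$. It is alternating, because $[x,x]=0$ and $[a,a]=0$ in $\mathrm{gr}$ and the mixed brackets are symmetric.

**Step 3: compatibility.** We show that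
$$[\theta_ia,\theta_jb]_{\mathfrak m}=\theta_{i+j}[a,b]\qquad(a\in\mathrm{gr}_i,\ b\in\mathrm{gr}_j,\ i+j\le m+2).\tag{9}$$
For $i=j=1$ this is the definition. Let $i=1$, $j\ge2$. As $t$ is onto, $b=t^{j-2}b'$ with $b'\in\mathrm{gr}_2$; then $\theta_jb=\theta_2b'$, and $\theta_{j+1}[a,b]=\theta_{j+1}t^{j-2}[a,b']=\theta_3[a,b']=[a,\theta_2b']_{\mathfrak m}$. The case $j=1$ is symmetric. Let $i,j\ge2$ and write also $a=t^{i-2}a'$. Then $\theta_{i+j}[a,b]=\theta_{i+j}t^{i+j-4}[a',b']=\theta_4[a',b']=[\theta_2a',\theta_2b']_{\mathfrak m}=[\theta_ia,\theta_jb]_{\mathfrak m}$.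

**Step 4: the Jacobi identity.** By trilinearity we may check it on elements of $V\cup W$, that is, on $\theta_ia,\theta_jb,\theta_kc$ with $i,j,k\in\{1,2\}$. Since $i+j+k\le6\le m+2$, (9) applies twice:
$$[\theta_ia,[\theta_jb,\theta_kc]_{\mathfrak m}]_{\mathfrak m}=[\theta_ia,\theta_{j+k}[b,c]]_{\mathfrak m}=\theta_{i+j+k}[a,[b,c]].$$
So the identity follows from the one in $\mathrm{gr}$. This is where $m\ge4$ is needed. From now on we drop the index $\mathfrak m$.

**Step 5: $\bar q$ is a squaring map.** Applying $\theta_2$ to (5) gives (1) and $\operatorname{span}\bar q(V)=\theta_2(\mathrm{gr}_2)=W$. For (2), let $x\in V$, $b\in\mathrm{gr}_j$ with $j\in\{1,2\}$, and apply $\theta_{j+2}$ to (8). By (9), the left side becomes $[\bar q(x),\theta_jb]$ and the last term becomes $[x,[x,\theta_jb]]$. The middle term becomes $\theta_{j+2}t[x,b]=\theta_{j+1}[x,b]=[x,\theta_jb]$. As the $\theta_jb$ span $\mathfrak m$, (2) holds. $\square$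

## 8. Proof of Lemma 1: commuting idempotents

This section is again about an arbitrary $\mathfrak m=V\oplus W$ with a squaring map $\bar q$; let $d=\dim V$, $n=\dim W$. If $n=0$, take $E=V$. Let $n\ge1$.

The zeros of $\bar q$ do not form a subspace, but by (1) the sum of two *commuting* zeros is a zero. In view of (2), imagine an associative algebra containing $\mathfrak m$ in which $x^2=x+\bar q(x)$ for $x\in V$. There the zeros of $\bar q$ in $V$ are the idempotents in $V$, and commuting idempotents are closed under addition in characteristic $2$. So we look for many commuting idempotents. We first find them in a space slightly larger than $V$, and then count how many lie in $V$.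

In an associative $\mathbb F_2$-algebra put $[a,b]=ab+ba$. Then
$$(a+b)^2=a^2+b^2+[a,b],\qquad \mathrm{ad}(c^2)=(\mathrm{ad}\,c)^2,\tag{10}$$
the latter because $c(cx+xc)+(cx+xc)c=c^2x+xc^2$.

**Step 1: a finite associative algebra $\mathcal A$ containing $\mathfrak m$.** Let $x_1,\dots,x_d$ and $w_1,\dots,w_n$ be bases of $V$ and $W$. As $\mathrm{End}(\mathfrak m)$ is finite, each sequence $\bigl((\mathrm{ad}\,w_j)^{2^k}\bigr)_{k\ge0}$ is eventually periodic. Taking a common preperiod and a common multiple of the periods, we find $0\le b<a$ with $(\mathrm{ad}\,w_j)^{2^a}=(\mathrm{ad}\,w_j)^{2^b}$ on $\mathfrak m$ for all $j$. In the enveloping algebra $\mathcal U(\mathfrak m)$ put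
$$z_i=x_i^2-x_i-\bar q(x_i),\qquad y_j=w_j^{2^a}-w_j^{2^b}.$$
By (10), (2) and the choice of $a,b$, these elements commute with $\mathfrak m$. Since $\mathfrak m$ generates $\mathcal U(\mathfrak m)$, they are central.

By the Poincaré–Birkhoff–Witt theorem, the associated graded ring of $\mathcal U(\mathfrak m)$ for the standard filtration is the polynomial ring in the $x_i,w_j$. The symbols (leading terms) of $z_i$ and $y_j$ are $x_i^2$ and $w_j^{2^a}$. So the symbol of
$$\prod_iz_i^{\alpha_i}x_i^{\varepsilon_i}\prod_jy_j^{\beta_j}w_j^{k_j}\qquad(\varepsilon_i\in\{0,1\},\ 0\le k_j<2^a,\ \alpha_i,\beta_j\ge0)$$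
is $\prod_ix_i^{2\alpha_i+\varepsilon_i}\prod_jw_j^{2^a\beta_j+k_j}$. By division with remainder, every monomial occurs exactly once as the exponents vary. Elements whose symbols form a basis of the associated graded ring form a basis, so these products are a basis of $\mathcal U(\mathfrak m)$. In particular the monomials in the $z_i,y_j$ are independent, and since the $z_i,y_j$ are central, $\mathcal U(\mathfrak m)$ is a free module over the polynomial ring $\mathbb F_2[z_i,y_j]$ with basis the $\prod x_i^{\varepsilon_i}\prod w_j^{k_j}$. Hence $\mathcal A=\mathcal U(\mathfrak m)/(z_i,y_j)$ is a finite algebra with $\mathbb F_2$-basis the images of the $\prod x_i^{\varepsilon_i}\prod w_j^{k_j}$. As $2^a\ge2$, the $x_i$ and $w_j$ are among these basis elements, so $\mathfrak m$ embeds in $\mathcal A$. In $\mathcal A$ we have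
$$x^2=x+\bar q(x)\qquad(x\in V).\tag{11}$$
Indeed, by (1) and (10) the map $x\mapsto x^2+x+\bar q(x)$ is additive on $V$, and it vanishes on the $x_i$.

**Step 2: a subspace closed under squaring.** Let
$$\widehat W=\operatorname{span}\{w_j^{2^k}:1\le j\le n,\ 0\le k<a\},\qquad\mathcal T=V+\widehat W\subseteq\mathcal A.$$
The $x_i$ and the $w_j^{2^k}$ are distinct basis elements of $\mathcal A$, so $\mathcal T=V\oplus\widehat W$ and $\dim\widehat W=an$.

We claim $[\mathcal T,\mathcal T]\subseteq W$. First, $[V,V]\subseteq W$. For $c\in\mathfrak m$, (10) gives $[w_j^{2^k},c]=(\mathrm{ad}\,w_j)^{2^k}c\in W$. In particular $[w_i,w_j^{2^l}]\in W$, so $[w_i^{2^k},w_j^{2^l}]=(\mathrm{ad}\,w_i)^{2^k}(w_j^{2^l})\in W$ too: the first application of $\mathrm{ad}\,w_i$ lands in $W$, and the others stay there.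

We claim that $\widehat W$ and $\mathcal T$ are closed under squaring. By (10) and $[\mathcal T,\mathcal T]\subseteq W$ it suffices to square the spanning elements: $x_i^2=x_i+\bar q(x_i)$, and $(w_j^{2^k})^2=w_j^{2^{k+1}}$, which for $k=a-1$ equals $w_j^{2^a}=w_j^{2^b}\in\widehat W$.

So $f(c)=c^2$ defines maps $\mathcal T\to\mathcal T$ and $\widehat W\to\widehat W$. For $c=v+\hat w$ we have $c^2=v+\bar q(v)+\hat w^2+[v,\hat w]$, so $f(c)\equiv c$ mod $\widehat W$.

**Step 3: commuting elements that cover $V$.** As $\mathcal T$ is finite, some iterate of $f$ is idempotent: there is $s\ge1$ with $f^{2s}=f^s$. We construct pairwise commuting $h_1,\dots,h_d\in\mathcal T$ with $h_i\equiv x_i$ mod $\widehat W$ and $f^s(h_i)=h_i$. Suppose $h_1,\dots,h_{i-1}$ are given, and let $D_j=\mathrm{ad}\,h_j$ on $\mathcal T$ for $j<i$. The $D_j$ commute with each other, $D_j\mathcal T\subseteq W$, and by (10)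
$$D_j^{2^s}=\mathrm{ad}(h_j^{2^s})=\mathrm{ad}(f^s(h_j))=D_j.$$
So with $P_j=1-D_j^{2^s-1}$ we have $D_jP_j=0$, and $P_jc\equiv c$ mod $W$ for all $c\in\mathcal T$, since $2^s-1\ge1$. Put $c=P_1\cdots P_{i-1}x_i$. As all these operators commute, $D_jc=0$ for $j<i$: that is, $c$ commutes with $h_1,\dots,h_{i-1}$. Also $c\equiv x_i$ mod $W$. Let $h_i=f^s(c)=c^{2^s}$. It commutes with $h_1,\dots,h_{i-1}$, it is $\equiv c\equiv x_i$ mod $\widehat W$ by Step 2, and $f^s(h_i)=f^{2s}(c)=f^s(c)=h_i$.

**Step 4: a $d$-dimensional space of commuting idempotents.** Let $\mathfrak t=\operatorname{span}\{h_i^{2^k}:1\le i\le d,\ k\ge0\}\subseteq\mathcal T$. Its elements commute, so by (10) $f$ restricts to a *linear* map $\mathfrak t\to\mathfrak t$. As $h_i\equiv x_i$ mod $\widehat W$, we have $\mathfrak t+\widehat W=\mathcal T$, so $\dim\mathfrak t/(\mathfrak t\cap\widehat W)=\dim\mathcal T/\widehat W=d$. By Step 2, $(f-1)\mathfrak t\subseteq\mathfrak t\cap\widehat W$. So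
$$E'=\{e\in\mathfrak t:e^2=e\}=\ker\bigl((f-1)|_{\mathfrak t}\bigr)$$
is a subspace with $\dim E'\ge\dim\mathfrak t-\dim(\mathfrak t\cap\widehat W)=d$.

**Step 5: how much of $E'$ lies in $V$.** Let $e=v+\hat w\in E'$ with $v\in V$, $\hat w\in\widehat W$. From $e^2=e$ and (11), $v+\bar q(v)+\hat w^2+[v,\hat w]=v+\hat w$, so $\hat w^2+\hat w=\bar q(v)+[v,\hat w]\in W$. Hence the linear projection $E'\to\widehat W$, $e\mapsto\hat w$, has image in
$$\mathcal S=\ker\rho,\qquad\rho:\widehat W\to\widehat W/W,\quad\rho(\hat w)=\hat w^2+\hat w+W.$$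
The map $\rho$ is linear, since $[\widehat W,\widehat W]\subseteq W$. It is onto. For $a=1$ the target is $0$. For $a\ge2$ we have $\rho(w_j)=w_j^2+W$ and $\rho(w_j^{2^k})=w_j^{2^{k+1}}+w_j^{2^k}+W$; taking $k=0,1,\dots,a-2$ in turn, the image contains all $w_j^{2^k}+W$ with $1\le k\le a-1$, a basis of $\widehat W/W$. So $\dim\mathcal S=an-(an-n)=n$. The kernel of the projection is $E=E'\cap V$, so $\dim E\ge\dim E'-\dim\mathcal S\ge d-n$. For $v\in E$, $v=v^2=v+\bar q(v)$, so $\bar q(v)=0$. $\square$

**Example 5 (the proof on Example 2).** Here $\mathrm{ad}\,w$ sends $x_1,x_2\mapsto w$, $w\mapsto0$, so $\mathrm{ad}\,w\ne0$ and $(\mathrm{ad}\,w)^2=0$. We may take $b=1$, $a=2$: in $\mathcal A$, $x_1^2=x_1$, $x_2^2=x_2$, $w^4=w^2$, and $\widehat W=\langle w,w^2\rangle$. By (10), $[w^2,x_i]=(\mathrm{ad}\,w)^2x_i=0$. The idempotents $x_1,x_2$ do not commute. Any multiple of $s$ serves as well as $s$, because $f^s$ is idempotent; so let $s$ be even. Take $h_1=x_1$. Then $D_1x_2=w=D_1w$ and $D_1x_1=D_1w^2=0$, so $D_1^2=D_1$,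 $P_1=1-D_1$, and $c=P_1x_2=x_2+w$. Now $f(c)=x_2+w^2+[x_2,w]=x_2+w+w^2$ and $f^2(c)=x_2+w^2+w^4+w=c$, so $h_2=c$. Hence $\mathfrak t=\langle x_1,\ x_2+w,\ w^2\rangle$, and $f-1$ sends these to $0$, $w^2$, $0$. So $E'=\langle x_1,w^2\rangle$ has dimension $2=d$, $\mathcal S=\langle w^2\rangle$ has dimension $1=n$, and $E=\langle x_1\rangle$. In the dihedral group of Example 4, the preimage of $E$ is $H=\langle s,r^2\rangle$ (with $s$ the reflection), again dihedral, with $d(H)=2$.

## 9. No three equal layers, and the order bound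

**Proposition 3.** For the finite $d$-maximal $2$-group $G$ there is no $m\ge4$ with $\dim\mathrm{gr}_m=\dim\mathrm{gr}_{m+1}=\dim\mathrm{gr}_{m+2}=n\ge1$.

**Proof.** Suppose there is. Lemma 2 gives $\mathfrak m=V\oplus W$ with $\dim W=n$ and the squaring map $\bar q=\theta_2q$. Lemma 1 gives $E\subseteq V$ with $\bar q=0$ on $E$ and $\dim E\ge d-n$. Since $\operatorname{span}\bar q(V)=W\ne0$, $\bar q$ is not zero on $V$, so $E\ne V$. Hence the preimage $H\ge U$ of $E$ in $G$ is a proper subgroup. Since $\theta_2q=0$ on $E$, $\operatorname{span}q(E)\subseteq\ker\theta_2$, which has codimension $n$ in $\mathrm{gr}_2=U/U_1$ because $\theta_2$ maps onto $W$. By (6), $d(H)\ge\dim E+n\ge(d-n)+n=d(G)$, contradicting $d$-maximality. $\square$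

**Proof of Theorem A.** First let $G\ne1$ be a finite $d$-maximal $2$-group. By Section 7, $d-1\ge n_0\ge n_1\ge\cdots$. As $\dim\mathrm{gr}_m=n_{m-2}$, the condition $m\ge4$ concerns $n_2,n_3,\dots$. In this nonincreasing sequence equal values are consecutive, so by Proposition 3 each of the values $1,\dots,d-1$ occurs at most twice. Together with $n_0,n_1\le d-1$ this gives
$$\log_2|G|=d+\sum_{i\ge0}n_i\le d+2(d-1)+2\bigl(1+2+\dots+(d-1)\bigr)=d^2+2d-2.$$
By Steps 1 and 3 of Section 2, a $d$-maximal pro-$2$ group with $d=d(G)\ge1$ has $d<\infty$ and is finite with the same bound. Sections 3 and 5 now apply to it and give $[\Phi,G]\le\Phi^2$ and that $\Phi$ is powerful. A finite $2$-group is nilpotent, hence $G$ is solvable. $\square$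

For $d=1$ the bound is $2$, attained by $C_2$. For $d=2$ it is $64$, whereas the largest group found in Section 2 is $Q_8$.

## 10. Theorem B: all primes

**Step 1: finiteness and the bound.** For $p=2$ use Theorem A. Let $p$ be odd. By Step 3 of Section 2 it suffices to show $|G|\le p^{2d-1}$ for finite $d$-maximal $p$-groups $G\neq1$ with $d=d(G)$. By the result quoted in Section 2, $G$ has class at most $2$. As $G'\le\Phi(G)$, $G/G'$ is $d$-maximal. A finite abelian $p$-group $A$ of exponent $>p$ is not $d$-maximal, because $\Omega_1(A)=\{a\in A:a^p=1\}$ is a proper subgroup with $d(\Omega_1(A))=d(A)$. So $G/G'$ is elementary abelian, and $\Phi(G)=G'\le Z(G)$. For $x,y\in G$, since commutators are central, $[x,y]^p=[x^p,y]=1$, because $x^p\in\Phi(G)\le Z(G)$. So $\Phi(G)=G'$ is elementary abelian. As $\Phi(G)<G$, $\log_p|\Phi(G)|=d(\Phi(G))\le d-1$. Thus $|G|\le p^{d+(d-1)}=p^{2d-1}$.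

**Step 2: the equivalence.** If all $d$-maximal pro-$p$ groups are finite, an infinite finitely generated pro-$p$ group $G$ is not $d$-maximal, so it has a proper open $H$ with $d(H)\ge d(G)$. Conversely, $d$-maximal groups are finitely generated by Step 1 of Section 2, so the last sentence of Theorem B forces them to be finite. $\square$

## 11. Theorem C: generators of pro-$p$ groups of finite rank

A pro-$p$ group has *finite rank* if $d(H)$ is bounded for closed subgroups $H$; in particular all of these are finitely generated. We recall that such a group $G$ has an open normal *uniform* subgroup $U$, that is, one that is finitely generated, powerful and torsion-free, and that $\dim G=d(U)$. For example, $\mathbb Z_p^n$ is uniform of dimension $n$. We also use: every closed subgroup $B$ of a finitely generated powerful pro-$p$ group $U$ satisfies $d(B)\le d(U)$ ([DDMS], Theorem 3.8).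

Let $G$ have finite rank, $d=d(G)$, $n=\dim G$. The idea is to shrink $G$ to a finite subgroup $T$ while keeping, near $T$, open subgroups that need $d$ generators. Call a closed subgroup $T\le G$ *good* if for every open normal $N\trianglelefteq G$ there is an open $K\le G$ with $KN=TN$ and $d(K)\ge d$. The group $G$ is good: take $K=G$.

**Step 1: there is a minimal good subgroup.** By Zorn's lemma it suffices that the intersection $T$ of a nonempty chain of good subgroups $T_\alpha$ is good. Let $N$ be open and normal. If $g\in\bigcap_\alpha T_\alpha N$, the sets $gN\cap T_\alpha$ are nonempty, closed, and form a chain, so by compactness $gN\cap T\ne\emptyset$. Hence $TN=\bigcap_\alpha T_\alpha N$. Only finitely many subgroups contain $N$, so $TN=T_\alpha N$ for some $\alpha$, and the $K$ belonging to $T_\alpha$ and $N$ serves for $T$.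

**Step 2: a minimal good subgroup $T$ is finite.** Suppose $T$ is infinite. It is finitely generated, so by Theorem B there is a proper open subgroup $T'<T$ with $d(T')\ge d(T)$. We show that $T'$ is good, contradicting minimality. Given $N$, choose an open normal $N_1\trianglelefteq G$ with $N_1\le N$ and $N_1\cap T\le\Phi(T')$; this is possible since $\Phi(T')$ is open in $T$. Choose an open $K$ with $KN_1=TN_1$ and $d(K)\ge d$. Put $K'=K\cap T'N_1$, an open subgroup, and $B=K\cap N_1=K'\cap N_1$. By the modular law,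
$$K'N_1=KN_1\cap T'N_1=TN_1\cap T'N_1=T'N_1,$$
so $K'N=T'N$. Moreover $K/B\cong KN_1/N_1=TN_1/N_1\cong T/(T\cap N_1)$ and likewise $K'/B\cong T'/(T'\cap N_1)$. As $T'\cap N_1\le\Phi(T')$,
$$d(K'/B)=d(T')\ge d(T)\ge d(K/B).$$
For the open subgroup $K$ and its normal subgroup $B$ we have $\Phi(K/B)=\Phi(K)B/B$, so $d(K)=\log_p|K:\Phi(K)B|+\log_p|\Phi(K)B:\Phi(K)|=d(K/B)+\log_p|B:B\cap\Phi(K)|$; the same holds for $K'$. Since $\Phi(K')\le\Phi(K)$,
$$d(K')=d(K'/B)+\log_p|B:B\cap\Phi(K')|\ge d(K/B)+\log_p|B:B\cap\Phi(K)|=d(K)\ge d.$$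
So $T'$ is good.

**Step 3: the inequality.** Let $T$ be a finite good subgroup and $U\trianglelefteq G$ an open uniform subgroup, so that $d(U)=n$ and $U$ is torsion-free. Choose an open $K$ with $KU=TU$ and $d(K)\ge d$, and let $B=K\cap U$. Since $T\cap U=1$, $K/B\cong KU/U=TU/U\cong T$. By the fact recalled above, $d(B)\le d(U)=n$. So $d\le d(K)\le d(K/B)+d(B)\le d(T)+n$.

**Step 4: the maximum, the torsion-free case, and equality.** If $S\le G$ is finite, then $S\cap U=1$, so $|S|\le|G:U|$; hence the maximum in the statement exists. If $G$ is torsion-free, the only finite subgroup is $1$, and $d(G)\le\dim G$. For $G=T\times\mathbb Z_p^n$ with $T$ a finite $p$-group, every finite subgroup lies in $T$, $\dim G=n$ and $d(G)=d(T)+n$. So equality holds when $d(S)\le d(T)$ for all $S\le T$. $\square$
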